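\title{Nil$_d$ Bohr$_0$-sets and sums with gaps of length less than $d$}

\begin{abstract}
For a sequence $P$ of integers, $SG_d(P)$ is the set of finite sums of terms of $P$ whose consecutive indices differ by at most $d$. We prove that the set of return times of a point of a $d$-step nilsystem to a neighborhood of itself meets $SG_d(P)$ for every infinite sequence $P$; that is, every Nil$_d$ Bohr$_0$-set is an $SG_d^*$-set. The proof encodes elements of $SG_d(P)$ by words in the Ellis group of the system and uses one vanishing commutator. The index is sharp: for irrational $\alpha$ the set $\{n:\|n^{d+1}\alpha\|<1/4\}$ is a Nil$_{d+1}$ Bohr$_0$-set that is not an $SG_d^*$-set.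
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb N=\{1,2,\dots\}$, $\mathbb T=\mathbb R/\mathbb Z$, $\|\cdot\|$ is the distance to the nearest integer, and $d\ge1$ is an integer.

Let $P=(p_i)_i$ be a finite or infinite sequence in $\mathbb Z$. The set $SG_d(P)$ of \emph{sums with gaps of length less than $d$} consists of all integers $\epsilon_1p_1+\dots+\epsilon_np_n$, where $n\ge1$, the $\epsilon_i\in\{0,1\}$ are not all $0$, and every block of consecutive $0$'s between two $1$'s has length less than $d$. In terms of index sets: call a nonempty finite set $S\subset\mathbb N$ a \emph{$d$-chain} if consecutive elements of $S$ differ by at most $d$, and put $n_S=\sum_{t\in S}p_t$. For infinite $P$,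
\[
SG_d(P)=\{n_S:\ S \text{ is a $d$-chain}\}.
\]
A set $A\subset\mathbb Z$ is an \emph{$SG_d$-set} if $A=SG_d(P)$ for some infinite sequence $P$, and an \emph{$SG_d^*$-set} if it meets every $SG_d$-set.

A group $G$ with lower central series $G_1=G$, $G_{k+1}=[G,G_k]$ is \emph{$d$-step nilpotent} if $G_{d+1}$ is trivial. (One may also require $G_d$ to be nontrivial; the results below hold under either reading.) A \emph{$d$-step nilsystem} is a pair $(X,T)$ where $X=G/\Gamma$, $G$ is a $d$-step nilpotent Lie group, $\Gamma$ is a discrete cocompact subgroup, and $T$ is the translation by a fixed element of $G$. A set $A\subset\mathbb Z$ is a \emph{Nil$_d$ Bohr$_0$-set} if it contains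
\[
N(x_0,U)=\{n\in\mathbb Z:\ T^nx_0\in U\}
\]
for some $d$-step nilsystem $(X,T)$, some $x_0\in X$ and some open neighborhood $U$ of $x_0$. The sets $\{n:\|n^d\alpha\|<\varepsilon\}$ are the examples to keep in mind (Lemma~\ref{lem:affine}). We answer the following question, posed in the work of Huang, Shao and Ye \cite{HSY}.

\begin{quote}
Is every Nil$_d$ Bohr$_0$-set an $SG_d^*$-set?
\end{quote}

For $d=1$ the answer is a compactness argument. A $1$-chain is an interval, so $SG_1(P)=\{s_n-s_m:\ n>m\ge0\}$ with $s_n=p_1+\dots+p_n$. A $1$-step nilsystem is a rotation of a compact abelian group, hence an isometry for an invariant metric. Among the points $T^{s_n}x_0$, $n\ge0$, two are $\varepsilon$-close, and then $T^{s_n-s_m}x_0$ is $\varepsilon$-close to $x_0$.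

As $d$ grows, both sides of the question move. There are more Nil$_d$ Bohr$_0$-sets, and $T$ is no longer an isometry. On the other hand $SG_1(P)\subset SG_2(P)\subset\cdots$, with union the set of all finite sums of terms of $P$ with distinct indices, so it becomes easier to be an $SG_d^*$-set. The question is whether the two scales match. They match exactly.

\begin{theorem}\label{thm:main}
Let $d\ge1$. Every Nil$_d$ Bohr$_0$-set is an $SG_d^*$-set.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $d\ge1$ and let $\alpha$ be irrational. Then $\{n\in\mathbb Z:\|n^{d+1}\alpha\|<1/4\}$ is a Nil$_{d+1}$ Bohr$_0$-set which is not an $SG_d^*$-set.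
\end{theorem}

\begin{corollary}\label{cor:iff}
Let $d,e\ge1$. Every Nil$_d$ Bohr$_0$-set is an $SG_e^*$-set if and only if $e\ge d$.
\end{corollary}

A degree count suggests this threshold. For $j\in\mathbb N$ let $W_j=[j-d,j-1]\cap\mathbb N$ be the window of the $d$ indices before $j$. For a finite set $S\subset\mathbb N$ with indicator $(\epsilon_i)$ let
\begin{equation}\label{eq:kappa}
\kappa(S)=\#\{j\in S:\ S\cap W_j=\emptyset\}=\sum_j\epsilon_j\prod_{y\in W_j}(1-\epsilon_y).
\end{equation}
The least element of a nonempty $S$ is always counted, so $S$ is a $d$-chain exactly when $\kappa(S)=1$. Thus $d$-chains are recognized by a polynomial of degree $d+1$ in the $\epsilon_i$, while $n_S^D\alpha$ is a polynomial of degree $D$ in the $\epsilon_i$. For $D=d+1$ we will choose $P$ so that $n_S^{d+1}\alpha$ is close to $\kappa(S)/2$ modulo $1$, and this gives Theorem~\ref{thm:sharp}. For $D\le d$ one expects that the degree is too low to keep all $d$-chains away from $0$, and Theorem~\ref{thm:main} confirms this in every $d$-step nilsystem.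

Section~\ref{sec:words} produces $d$-chains from words in $2d$ letters. Section~\ref{sec:quad} proves by hand that $\{n:\|n^2\alpha\|<\varepsilon\}$ is an $SG_2^*$-set; the general argument, in Sections~\ref{sec:ellis} and~\ref{sec:proof}, follows the same three steps. Section~\ref{sec:sharp}, which can be read independently, proves Theorem~\ref{thm:sharp} and Corollary~\ref{cor:iff}.

\section{Lanes, states and admissible words}\label{sec:words}

Fix an infinite sequence $P=(p_i)_{i\ge1}$. For $d=1$ we used differences of partial sums. For general $d$ the simplest $d$-chains are progressions of step $d$, so we split $\mathbb N$ into $d$ \emph{lanes}. Each $t\in\mathbb N$ is uniquely $t=k+d(j-1)$ with $1\le k\le d$ and $j\ge1$; we call $k$ the \emph{lane} and $j$ the \emph{level} of $t$. The partial sums along lane $k$ are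
\[
s_k(m)=\sum_{j=1}^mp_{k+d(j-1)}\qquad(m\ge1).
\]
The difference $s_k(m')-s_k(m)$ is the sum over lane $k$ of the levels $m<j\le m'$: subtracting $s_k(m)$ switches lane $k$ on after level $m$, and adding $s_k(m')$ switches it off after level $m'$. We record a sequence of such switches as a word.

A \emph{state} is a subset $\sigma\subset\{1,\dots,d\}$, the set of lanes that are on. There are letters $a_k,b_k$ for $1\le k\le d$; $k$ is the \emph{index} of the letter. The letter $a_k$ is \emph{legal} at $\sigma$ if $k\notin\sigma$, and moves $\sigma$ to $\sigma\cup\{k\}$. The letter $b_k$ is legal at $\sigma$ if $k\in\sigma$, and moves $\sigma$ to $\sigma\setminus\{k\}$. A word $c_1\cdots c_r$ is read from left to right. It is \emph{legal from $\sigma_0$} if each $c_i$ is legal at the state $\sigma_{i-1}$ reached before it, and it is a \emph{loop at $\sigma_0$} if moreover $\sigma_r=\sigma_0$. A word in the letters $a_k,b_k$ is \emph{admissible} if it is a nonempty loop at $\emptyset$ whose intermediate states $\sigma_1,\dots,\sigma_{r-1}$ are all nonempty. (Then $r\ge2$.)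

For a word $w=c_1\cdots c_r$ let $k_i$ be the index of $c_i$, let $\delta_i=-1$ if $c_i=a_{k_i}$ and $\delta_i=+1$ if $c_i=b_{k_i}$, and for $m_1<\dots<m_r$ in $\mathbb N$ put
\[
n(w;m_1,\dots,m_r)=\sum_{i=1}^r\delta_i\,s_{k_i}(m_i).
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.8cm,y=0.75cm]
\foreach \x in {1,...,13} {
  \draw (\x,1) circle (2.5pt); \draw (\x,0) circle (2.5pt);
  \node at (\x,-0.8) {\small $\x$}; }
\foreach \x in {2,3,4,7,8,9,10,11,12} \fill (\x,1) circle (2.5pt);
\foreach \x in {4,5,6,7,10} \fill (\x,0) circle (2.5pt);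
\foreach \x/\y in {1/a_1,3/a_2,4/b_1,6/a_1,7/b_2,9/a_2,10/b_2,12/b_1} {
  \draw[dashed] (\x+0.5,-0.4) -- (\x+0.5,1.45);
  \node at (\x+0.5,1.8) {$\y$}; }
\node[left] at (0.5,1) {\small lane $1$};
\node[left] at (0.5,0) {\small lane $2$};
\node[left] at (0.5,-0.8) {\small level};
\end{tikzpicture}
\caption{A $2$-chain produced by a word. The dot in lane $k$ and level $j$ is the index $k+2(j-1)$. The letter $a_k$ switches lane $k$ on and $b_k$ switches it off; here the word $a_1a_2b_1a_1b_2a_2b_2b_1$ acts after levels $1,3,4,6,7,9,10,12$. The filled dots form the set $\{3,5,7,8,10,12,13,14,15,17,19,20,21,23\}$, whose gaps are at most $2$.}\label{fig:lanes}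
\end{figure}

\begin{lemma}\label{lem:chain}
If $w=c_1\cdots c_r$ is admissible and $m_1<\dots<m_r$, then $n(w;m_1,\dots,m_r)\in SG_d(P)$.
\end{lemma}

\begin{proof}
For a level $j$ with $m_1<j\le m_r$ let $\Sigma_j=\sigma_i$, where $m_i<j\le m_{i+1}$, and let
\[
S=\{k+d(j-1):\ m_1<j\le m_r,\ k\in\Sigma_j\}
\]
(see Figure~\ref{fig:lanes}). Fix $k$. Since $w$ is a loop at $\emptyset$, its letters of index $k$ alternate, starting with $a_k$ and ending with $b_k$. If $c_i=a_k$ and $c_{i'}$ is the next $b_k$, the pair contributes the sum of $p_{k+d(j-1)}$ over $m_i<j\le m_{i'}$. The states that contain $k$ are the $\sigma_l$ with $i\le l<i'$ for one of these pairs, so the levels covered are exactly those with $k\in\Sigma_j$, each once. Hence $n(w;m_1,\dots,m_r)=n_S$.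

All $\Sigma_j$ are nonempty, so $S\ne\emptyset$. Moreover $\Sigma_j$ and $\Sigma_{j+1}$ are either equal or of the form $\sigma_i,\sigma_{i+1}$, so one contains the other, and they share an element. Let $t=k+d(j-1)\in S$ with $t\ne\max S$; we find an element of $S$ in $(t,t+d]$. If $j=m_r$, then $\max S$ has the same level as $t$, so $\max S-t<d$. If $j<m_r$, take $k^*\in\Sigma_j\cap\Sigma_{j+1}$. If $k^*>k$, then $k^*+d(j-1)\in S$ lies in $(t,t+d)$. If $k^*\le k$, then $k^*+dj\in S$ exceeds $t$ by $d-(k-k^*)\in[1,d]$. So $S$ is a $d$-chain.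
\end{proof}

An empty intermediate state cannot be allowed. If $\sigma_i=\emptyset$ with $0<i<r$, the levels in $(m_i,m_{i+1}]$ are skipped, so $S$ jumps from an element at most $dm_i$ to an element at least $dm_{i+1}+1\ge dm_i+d+1$.

\section{The quadratic case by hand}\label{sec:quad}

\begin{proposition}\label{prop:quad}
For every $\alpha\in\mathbb R$, $\varepsilon>0$ and infinite sequence $P$ there is $n\in SG_2(P)$ with $\|n^2\alpha\|<\varepsilon$.
\end{proposition}

\begin{proof}
Let $d=2$. For any word $w=c_1\cdots c_r$ and $n=n(w;m_1,\dots,m_r)$,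
\begin{equation}\label{eq:square}
n^2\alpha=\sum_is_{k_i}(m_i)^2\alpha+\sum_{h<i}\delta_h\delta_i\cdot2s_{k_h}(m_h)s_{k_i}(m_i)\alpha .
\end{equation}

\emph{Limits.} By compactness of $\mathbb T$ and a diagonal argument there is an infinite set $M\subset\mathbb N$ such that, as $m'\to\infty$ in $M$, the following limits exist in $\mathbb T$ for all $k,l\in\{1,2\}$ and $m\in\mathbb N$: $s_l(m')^2\alpha\to t_l$ and $2s_k(m)s_l(m')\alpha\to\mu_{kl}(m)$. Shrink $M$ so that also $\mu_{kl}(m)\to\lambda_{kl}$ as $m\to\infty$ in $M$. Put
\[
\varphi(w)=\sum_it_{k_i}+\sum_{h<i}\delta_h\delta_i\lambda_{k_hk_i}\in\mathbb T .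
\]
Choose $m_1<\dots<m_r$ in $M$ successively, $m_i$ so large that $s_{k_i}(m_i)^2\alpha$ is close to $t_{k_i}$, that $\mu_{k_il}(m_i)$ is close to $\lambda_{k_il}$ for $l=1,2$, and that $2s_{k_h}(m_h)s_{k_i}(m_i)\alpha$ is close to $\mu_{k_hk_i}(m_h)$ for all $h<i$. By \eqref{eq:square}, $n^2\alpha$ is then as close to $\varphi(w)$ as we like. By Lemma~\ref{lem:chain} it suffices to find an admissible $w$ with $\|\varphi(w)\|<\varepsilon$.

\emph{The defect of a pair.} Put $\tau_k=2t_k-\lambda_{kk}$. Inserting $a_kb_k$ or $b_ka_k$ anywhere in a word adds $\tau_k$ to $\varphi$: the two new letters contribute $t_k+t_k-\lambda_{kk}$ between them, and their cross terms with any other letter cancel, because the new letters have the same index, opposite signs, and lie on the same side of that letter.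

\emph{Repetition.} For $N,N'\ge1$ consider
\begin{equation}\label{eq:quadword}
w=a_1a_2\,(b_1a_1)^{N-1}\,b_2\,(a_2b_2)^{N'-1}\,b_1 .
\end{equation}
Lane $2$ is on while $b_1a_1$ is repeated and lane $1$ is on while $a_2b_2$ is repeated, so $w$ is admissible; Figure~\ref{fig:lanes} shows $N=N'=2$. Removing the $N-1$ pairs $b_1a_1$, then the $N'$ pairs $a_2b_2$, then $a_1b_1$, we get $\varphi(w)=N\tau_1+N'\tau_2$. Every element of $\mathbb T$ has positive multiples arbitrarily close to $0$, so we can choose $N,N'$ with $\|N\tau_1\|,\|N'\tau_2\|<\varepsilon/2$.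
\end{proof}

With a single lane the same computation is available, but the only admissible word is $a_1b_1$, and $\varphi(a_1b_1)=\tau_1$ is the iterated limit of $(s_1(m')-s_1(m))^2\alpha$. The sequence $P$ built in Section~\ref{sec:sharp} for $d=1$ has $\|\tau_1-\frac12\|\le\frac18$. So switching a lane on and off has a cost, and the second lane is what allows us to pay this cost repeatedly, without breaking the chain, until the total is close to $0$.

In a general system the three steps take the following form. The letters become elements of a group of limit transformations (Lemmas~\ref{lem:group} and~\ref{lem:transfer}). The defect $b_1a_1$ no longer commutes with everything, but its $(d-1)$-fold commutator with the letters of the other $d-1$ lanes is trivial (Lemma~\ref{lem:comm}). The return of $N\tau$ to $0$ becomes a recurrence property of that group (Lemma~\ref{lem:rec}).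

\section{Cubes and the Ellis group}\label{sec:ellis}

\subsection{The property $(U_d)$}

We use only one consequence of nilpotency. Let $T$ be a homeomorphism of a compact Hausdorff space $X$. Put $C=\{0,1\}^{d+1}$, $\mathbf0=(0,\dots,0)$, $\mathbf1=(1,\dots,1)$, $|\omega|=\sum_i\omega_i$ and $\omega\cdot h=\sum_i\omega_ih_i$. Let $Q=Q^{[d+1]}(X)\subset X^C$ be the closure of
\[
\{(T^{\omega\cdot h}x)_{\omega\in C}:\ x\in X,\ h\in\mathbb Z^{d+1}\}.
\]
Its points are called \emph{cubes}. Taking $h=0$ shows that constant points are cubes. Replacing $x$ by $T^{h_i}x$ and $h_i$ by $-h_i$ shows that $Q$ is invariant under the reflection $\omega_i\mapsto1-\omega_i$ of the coordinates.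

\begin{quote}
$(U_d)$: if $x,y\in X$ and the point with coordinate $x$ at $\omega=\mathbf0$ and $y$ at all $\omega\ne\mathbf0$ lies in $Q^{[d+1]}(X)$, then $x=y$.
\end{quote}

For a rotation of a compact abelian group, every $(x_\omega)\in Q^{[2]}$ satisfies $x_{00}-x_{10}-x_{01}+x_{11}=0$, and for the point $(x,y,y,y)$ this reads $x=y$; so $(U_1)$ holds. In general $(U_d)$ is a substitute for the vanishing of $d+1$ successive differences of a polynomial of degree $d$. If $e\le d$, then $(U_e)$ implies $(U_d)$: restricting a point of $Q^{[d+1]}$ to the face $\omega_{e+2}=\dots=\omega_{d+1}=0$, which contains $\mathbf0$, gives a point of $Q^{[e+1]}$.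

Recall that $(X,T)$ is \emph{minimal} if every orbit is dense. We quote two theorems on nilsystems.

\begin{theorem}[Host--Kra--Maass {\cite[Theorem 1.2]{HKM}}]\label{thm:HKM}
Every minimal $d$-step nilsystem satisfies $(U_d)$.
\end{theorem}

\begin{theorem}[Leibman \cite{Leibman}]\label{thm:Leibman}
In a $d$-step nilsystem the orbit closure of any point is, with $T$, a minimal nilsystem of step at most $d$.
\end{theorem}

They reduce Theorem~\ref{thm:main} to a statement in which no Lie group appears.

\begin{theorem}\label{thm:dyn}
Let $T$ be a homeomorphism of a compact Hausdorff space $X$ satisfying $(U_d)$. Let $x_0\in X$, let $U$ be an open neighborhood of $x_0$, and let $P=(p_i)_{i\ge1}$ be a sequence in $\mathbb Z$. Then there is $n\in SG_d(P)$ with $T^nx_0\in U$.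
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:dyn}]
Let $A\supset N(x_0,U)$ for a $d$-step nilsystem $(X,T)$, and let $Y$ be the orbit closure of $x_0$. By Theorem~\ref{thm:Leibman}, $(Y,T)$ is a minimal nilsystem of some step $e\le d$. If $Y$ is a point, $(U_d)$ is trivial. Otherwise $e\ge1$, and $(Y,T)$ satisfies $(U_e)$ by Theorem~\ref{thm:HKM}, hence $(U_d)$. Theorem~\ref{thm:dyn} applied to $Y$, $x_0$ and $U\cap Y$ shows that $N(x_0,U)$ meets $SG_d(P)$ for every infinite $P$.
\end{proof}

From now until the end of Section~\ref{sec:proof}, $(X,T)$, $x_0$, $U$ and $P$ are as in Theorem~\ref{thm:dyn}.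

\subsection{Ultrafilter limits and idempotents}

Ultrafilters replace the diagonal argument of Section~\ref{sec:quad}. If $\mathfrak p$ is an ultrafilter on $\mathbb N$ and $(y_n)$ is a sequence in a compact Hausdorff space, there is a unique point $y=\lim_{n\to\mathfrak p}y_n$ such that $\{n:y_n\in V\}\in\mathfrak p$ for every neighborhood $V$ of $y$. It lies in the closure of $\{y_n:n\in\mathbb N\}$, and such limits commute with continuous maps. If $\mathfrak p$ is nonprincipal, all its members are infinite. The sum $\mathfrak p+\mathfrak q$ consists of the sets $A\subset\mathbb N$ with $\{n:\{m:n+m\in A\}\in\mathfrak q\}\in\mathfrak p$; applying this to $A=\{k:y_k\in V\}$ gives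
\begin{equation}\label{eq:sumlimit}
\lim_{k\to\mathfrak p+\mathfrak q}y_k=\lim_{n\to\mathfrak p}\lim_{m\to\mathfrak q}y_{n+m}.
\end{equation}
With this sum the space $\beta\mathbb N$ of ultrafilters on $\mathbb N$ is a compact Hausdorff semigroup in which $\mathfrak p\mapsto\mathfrak p+\mathfrak q$ is continuous for each $\mathfrak q$.

\begin{theorem}[Ellis--Numakura]\label{thm:EN}
Every nonempty compact Hausdorff semigroup in which $u\mapsto uv$ is continuous for each $v$ contains an idempotent. In particular there is an ultrafilter $\mathfrak p$ on $\mathbb N$ with $\mathfrak p+\mathfrak p=\mathfrak p$.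
\end{theorem}

\subsection{The groups $E$ and $\mathcal E$}

The \emph{Ellis semigroup} $E$ is the closure of $\{T^n:n\in\mathbb Z\}$ in $X^X$, with the topology of pointwise convergence. It is compact Hausdorff. Its elements are maps $X\to X$ that we cannot assume to be continuous, so two rules govern all computations: right multiplication $u\mapsto uv$ is continuous for every $v\in X^X$, since $(uv)x=u(vx)$; left multiplication $v\mapsto uv$ is continuous when $u$ is continuous, in particular for $u=T^n$. The second rule gives $T^nE\subset E$, and then the first gives $Ev\subset E$ for $v\in E$. So $E$ is a semigroup under composition, with unit $\mathrm{id}=T^0$.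

To exploit $(U_d)$ we need elements that move cubes. The product $E^C$, with coordinatewise multiplication, acts on $X^C$ by $(u_\omega)(x_\omega)=(u_\omega x_\omega)$. Let
\[
H=\{(T^{h_0+\omega\cdot h})_{\omega\in C}:\ h_0\in\mathbb Z,\ h\in\mathbb Z^{d+1}\},
\]
and let $\mathcal E$ be the closure of the group $H$ in $E^C$. The same two rules show that $\mathcal E$ is a compact semigroup with continuous right multiplications. For $u\in E$ and $A\subset C$ let $u^A\in E^C$ have coordinate $u$ at $\omega\in A$ and $\mathrm{id}$ elsewhere. Let $F_i=\{\omega\in C:\omega_i=1\}$ for $1\le i\le d+1$. We use two facts.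
\begin{itemize}
\item[(E1)] \emph{$\mathcal E$ maps $Q$ into $Q$.} Elements of $H$ are continuous and preserve the set whose closure defines $Q$, so $HQ\subset Q$. For $z\in Q$ the map $\mathbf u\mapsto\mathbf uz$ is continuous on $E^C$ and $Q$ is closed, so $\mathcal Ez\subset Q$.
\item[(E2)] \emph{For $u\in E$, the elements $u^{F_1},\dots,u^{F_{d+1}},u^C$ lie in $\mathcal E$.} The map $u\mapsto u^A$ is continuous, and for these $A$ it sends each $T^n$ into $H$.
\end{itemize}

\begin{lemma}\label{lem:group}
$E$ and $\mathcal E$ are groups, with the identity as unit. Inverses in $\mathcal E$ are taken coordinatewise.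
\end{lemma}

\begin{proof}
Let $u\in E$ be idempotent and $x\in X$. The element $u^{F_1}\cdots u^{F_{d+1}}\in\mathcal E$ has coordinate $u^{|\omega|}$ at $\omega$, so it sends the constant point $x$ to a cube with coordinate $x$ at $\mathbf0$ and $ux$ elsewhere. By $(U_d)$, $ux=x$. Thus $\mathrm{id}$ is the only idempotent of $E$.

Let $v\in E$. The set $Ev$ is compact, as a continuous image of $E$, and it is a subsemigroup since $(uv)(u'v)=(uvu')v$. By Theorem~\ref{thm:EN} it contains an idempotent, so $\mathrm{id}\in Ev$ and $v$ has a left inverse $v'$. If $v''$ is a left inverse of $v'$, then $v=v''v'v=v''$, so $vv'=\mathrm{id}$. Hence $E$ is a group.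

An idempotent of $\mathcal E$ has idempotent coordinates, so it is the identity, and the previous paragraph applies to $\mathcal E$ word for word. The last claim holds because multiplication is coordinatewise.
\end{proof}

The next lemma is the form in which $(U_d)$ kills commutators. Note that $F_1\cap\dots\cap F_{d+1}=\{\mathbf1\}$.

\begin{lemma}\label{lem:corner}
If $g\in E$ and $g^{\{\mathbf1\}}\in\mathcal E$, then $g=\mathrm{id}$.
\end{lemma}

\begin{proof}
Applied to a constant point $x$, the element $g^{\{\mathbf1\}}$ gives a cube with coordinate $gx$ at $\mathbf1$ and $x$ elsewhere. Reflecting in all $d+1$ directions moves $gx$ to $\mathbf0$, and $(U_d)$ gives $gx=x$.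
\end{proof}

Finally we need positive powers of $g\in E$ to approximate the identity in the middle of a product $\beta g^n\gamma$. No continuity of $g$ or of $\beta$ is available, so the closeness of $g^n\gamma x_0$ to $\gamma x_0$ would not by itself pass through $\beta$. Instead we treat the sequence $\beta g^n\gamma x_0$ as a whole and show that it generates cubes.

\begin{lemma}\label{lem:rec}
Let $\beta,g,\gamma\in E$ and let $\mathfrak p=\mathfrak p+\mathfrak p$ be an idempotent ultrafilter on $\mathbb N$. Then $\lim_{n\to\mathfrak p}\beta g^n\gamma x_0=\beta\gamma x_0$. Consequently, if $V$ is open and $\beta g^{-1}\gamma x_0\in V$, then $\beta g^{n-1}\gamma x_0\in V$ for some $n\ge1$.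
\end{lemma}

\begin{proof}
Put $y_n=\beta g^n\gamma x_0$ for $n\ge0$ and $y^*=\lim_{n\to\mathfrak p}y_n$. For $\mathbf n=(n_1,\dots,n_{d+1})\in\mathbb N^{d+1}$, the element $\beta^C(g^{n_1})^{F_1}\cdots(g^{n_{d+1}})^{F_{d+1}}\in\mathcal E$ sends the constant point $\gamma x_0$ to $(y_{\omega\cdot\mathbf n})_\omega$, which is therefore a cube. Since $Q$ is closed, the iterated limit $\lim_{n_1\to\mathfrak p}\cdots\lim_{n_{d+1}\to\mathfrak p}(y_{\omega\cdot\mathbf n})_\omega$ is a cube. Its coordinate at $\mathbf0$ is $y_0$. For $\omega\ne\mathbf0$, the limits over the $n_i$ with $\omega_i=0$ have no effect, and by \eqref{eq:sumlimit} the remaining ones give the limit of $y_k$ along the sum of $|\omega|$ copies of $\mathfrak p$, which is $\mathfrak p$. So the coordinate is $y^*$, and $(U_d)$ gives $y^*=y_0$. For the second claim, apply the first with $\beta g^{-1}\in E$ in place of $\beta$.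
\end{proof}

\section{A word of value identity: proof of Theorem~\ref{thm:dyn}}\label{sec:proof}

\subsection{The letters as elements of $E$}

Fix a nonprincipal ultrafilter $\mathfrak q$ on $\mathbb N$ and define, in the compact space $E$,
\[
a_k=\lim_{m\to\mathfrak q}T^{-s_k(m)},\qquad b_k=\lim_{m\to\mathfrak q}T^{s_k(m)}\qquad(1\le k\le d).
\]
Each word now has a \emph{value} in $E$, the product of its letters, which we denote by the same symbol.

\begin{lemma}\label{lem:transfer}
If $w$ is an admissible word, $V\subset X$ is open and $wx_0\in V$, then $T^nx_0\in V$ for some $n\in SG_d(P)$.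
\end{lemma}

\begin{proof}
Let $w=c_1\cdots c_r$, so that $c_i=\lim_{m\to\mathfrak q}T^{\delta_is_{k_i}(m)}$. We choose $m_1<\dots<m_r$ successively so that $N_i=\sum_{h\le i}\delta_hs_{k_h}(m_h)$ satisfies $T^{N_i}c_{i+1}\cdots c_rx_0\in V$. This holds for $i=0$, with $N_0=0$. Suppose it holds for $i-1$, and let $z=c_{i+1}\cdots c_rx_0$. Since $T^{N_{i-1}}$ is continuous,
\[
T^{N_{i-1}}c_iz=\lim_{m\to\mathfrak q}T^{N_{i-1}+\delta_is_{k_i}(m)}z .
\]
The left side is in $V$, so the set of $m$ with $T^{N_{i-1}+\delta_is_{k_i}(m)}z\in V$ belongs to $\mathfrak q$. It is infinite because $\mathfrak q$ is nonprincipal, so it contains some $m_i>m_{i-1}$. At the end $T^{N_r}x_0\in V$, and $N_r=n(w;m_1,\dots,m_r)\in SG_d(P)$ by Lemma~\ref{lem:chain}.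
\end{proof}

It remains to find an admissible word $w$ with $wx_0\in U$.

\subsection{The vanishing commutator}

Multiplication in $E$ is not jointly continuous, so $b_1$ need not be the inverse of $a_1$ (see Remark~\ref{rem:hyp}). The element $\theta=b_1a_1$ plays the role of the defect $\tau_1$. Write $[u,v]=uvu^{-1}v^{-1}$. For $u,v\in E$ and $A,B\subset C$,
\begin{equation}\label{eq:facecomm}
[u^A,v^B]=[u,v]^{A\cap B},
\end{equation}
since at $\omega\notin A\cap B$ one of the two coordinates is $\mathrm{id}$. By (E2), any element of $E$ can be placed on a face $F_i$ of codimension $1$, and by \eqref{eq:facecomm} each commutator raises the codimension by one, until Lemma~\ref{lem:corner} applies at codimension $d+1$. An arbitrary element would need $d$ commutators. The point is that $\theta$ can already be placed on a face of codimension $2$, so $d-1$ commutators suffice, one for each remaining lane.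

\begin{lemma}\label{lem:comm}
Let $g_1=\theta=b_1a_1$ and $g_j=[g_{j-1},a_j]$ for $2\le j\le d$. Then $g_d=\mathrm{id}$.
\end{lemma}

\begin{proof}
For each $m$ the element $(T^{(\omega_1-\omega_2)s_1(m)})_\omega$ lies in $H$. Its limit $\mathbf c\in\mathcal E$ along $\mathfrak q$ has coordinate $b_1$ on $F_1\setminus F_2$, $a_1$ on $F_2\setminus F_1$, and $\mathrm{id}$ where $\omega_1=\omega_2$. By (E2) and Lemma~\ref{lem:group}, $b_1^{F_1}a_1^{F_2}\mathbf c^{-1}\in\mathcal E$. Its coordinate is $b_1b_1^{-1}$ on $F_1\setminus F_2$, $a_1a_1^{-1}$ on $F_2\setminus F_1$, $b_1a_1$ on $F_1\cap F_2$, and $\mathrm{id}$ outside $F_1\cup F_2$. So $g_1^{F_1\cap F_2}\in\mathcal E$. By \eqref{eq:facecomm},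
\[
g_j^{F_1\cap\dots\cap F_{j+1}}=\big[g_{j-1}^{F_1\cap\dots\cap F_j},\,a_j^{F_{j+1}}\big]\qquad(2\le j\le d),
\]
so by induction $g_j^{F_1\cap\dots\cap F_{j+1}}\in\mathcal E$ for $1\le j\le d$. For $j=d$, Lemma~\ref{lem:corner} gives $g_d=\mathrm{id}$.
\end{proof}

Any elements of $E$ could replace $a_2,\dots,a_d$ in this lemma. The letter $a_j$ is the right choice because conjugating by it keeps lane $j$ on.

\subsection{From the commutator to admissible words}

The relation $g_d=\mathrm{id}$ involves inverses, so we add formal letters $a_k^{-1},b_k^{-1}$ of index $k$, with the obvious values in $E$. On states, $a_k^{-1}$ is legal and acts as $b_k$ does, and $b_k^{-1}$ as $a_k$ does. Thus each letter undoes the move of its inverse, and the formal inverse of a legal word from $\sigma$ to $\sigma'$ is a legal word from $\sigma'$ to $\sigma$ that visits the same states in reverse order. Words without inverse letters are called \emph{positive}.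

\begin{proof}[Proof of Theorem~\ref{thm:dyn}]
\emph{Step 1: a word of value $\mathrm{id}$ with nonempty intermediate states.} Define formal words $G_1=b_1a_1$ and $G_j=G_{j-1}\,a_j\,G_{j-1}^{-1}\,a_j^{-1}$ for $2\le j\le d$; the value of $G_j$ is $g_j$. We claim that $G_j$ uses only letters of index at most $j$ and that $G_j=b_1a_1L_j$, where $L_j$ is a possibly empty loop at $\{1\}$ that visits only nonempty states. Since $b_1a_1$ goes $\{1\}\to\emptyset\to\{1\}$, the claim implies that $G_j$ is a loop at $\{1\}$.

For $j=1$ take $L_1$ empty. Suppose the claim holds for $j-1$. Then $G_{j-1}^{-1}$ is a loop at $\{1\}$ without letters of index $j$, so it is also a loop at $\{1,j\}$, along which every state contains $j$. Hence $a_jG_{j-1}^{-1}a_j^{-1}$ is a loop at $\{1\}$ through nonempty states, and $L_j=L_{j-1}\,a_jG_{j-1}^{-1}a_j^{-1}$ works.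

Let $L=L_d$. The word $a_1Lb_1$ is a loop at $\emptyset$ with nonempty intermediate states, and by Lemma~\ref{lem:comm} its value is
\[
a_1Lb_1=b_1^{-1}\,(b_1a_1L)\,b_1=b_1^{-1}g_d\,b_1=\mathrm{id}.
\]

\emph{Step 2: isolating the inverses.} Every letter of $L$ joins two nonempty states $\sigma$ and $\sigma\cup\{k\}$ with $k\notin\sigma$. In $E$ we have
\[
a_k^{-1}=b_k\,(a_kb_k)^{-1},\qquad b_k^{-1}=a_k\,(b_ka_k)^{-1}.
\]
If $a_k^{-1}$ goes from $\sigma\cup\{k\}$ to $\sigma$, then so does the positive word $b_k(a_kb_k)^{n-1}$ for every $n\ge1$, visiting only these two states. If $b_k^{-1}$ goes from $\sigma$ to $\sigma\cup\{k\}$, then so does $a_k(b_ka_k)^{n-1}$, visiting only these two states. Substituting the two identities for the $s\ge0$ inverse letters of $L$, we obtain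
\[
\mathrm{id}=w_0h_1^{-1}w_1h_2^{-1}\cdots h_s^{-1}w_s\quad\text{in }E,
\]
where the $w_i$ are positive words, each $h_i$ is some $a_kb_k$ or $b_ka_k$, and the positive word
\[
w(n_1,\dots,n_s)=w_0h_1^{n_1-1}w_1h_2^{n_2-1}\cdots h_s^{n_s-1}w_s
\]
is admissible for all $n_1,\dots,n_s\ge1$.

\emph{Step 3: replacing inverses by positive powers.} We choose $n_1,\dots,n_s\ge1$ successively so that
\[
w_0h_1^{n_1-1}\cdots h_i^{n_i-1}w_i\;h_{i+1}^{-1}w_{i+1}\cdots h_s^{-1}w_s\,x_0\in U .
\]
For $i=0$ this point is $x_0$. To pass from $i-1$ to $i$, apply Lemma~\ref{lem:rec} with $V=U$, $g=h_i$, $\beta=w_0h_1^{n_1-1}\cdots w_{i-1}$ and $\gamma=w_ih_{i+1}^{-1}\cdots w_s$. At $i=s$ we have $w(n_1,\dots,n_s)x_0\in U$, and Lemma~\ref{lem:transfer} gives $n\in SG_d(P)$ with $T^nx_0\in U$.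
\end{proof}

For $d=1$ the loop $L$ is empty, and the admissible word $a_1b_1$ itself has value $\mathrm{id}$. For $d=2$ the word of Step~1 is $a_1a_2a_1^{-1}b_1^{-1}a_2^{-1}b_1$. Its value can be written $a_1a_2(b_1a_1)^{-1}b_2(a_2b_2)^{-1}b_1$, and replacing the exponents $-1$ by $N-1$ and $N'-1$ gives the word \eqref{eq:quadword}.

\begin{remark}\label{rem:hyp}
Property $(U_d)$ enters in Lemmas~\ref{lem:group}, \ref{lem:corner} and~\ref{lem:rec}. That $E$ is a group and that Lemma~\ref{lem:rec} holds follows from $(U_e)$ for any $e$; only Lemma~\ref{lem:comm} ties the dimension of the cube to the number of lanes. For instance, take the system and the sequence $P$ of Section~\ref{sec:sharp}. The orbit closure of $0$ satisfies $(U_{d+1})$, while the conclusion of Theorem~\ref{thm:dyn} fails for $SG_d(P)$. Hence $g_d\ne\mathrm{id}$ there, and for $d=1$ this says $b_1a_1\ne\mathrm{id}$.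
\end{remark}

\begin{remark}
Theorem~\ref{thm:dyn} applies to every point of every compact system satisfying $(U_d)$. In particular it covers minimal inverse limits of $d$-step nilsystems, which satisfy $(U_d)$ by \cite[Theorem 1.2]{HKM}.
\end{remark}

\section{Sharpness of the index}\label{sec:sharp}

\subsection{Polynomial return times}

\begin{lemma}\label{lem:affine}
For $D\ge1$, $\alpha\in\mathbb R$ and $\varepsilon>0$, the set $\{n\in\mathbb Z:\|n^D\alpha\|<\varepsilon\}$ equals $N(0,U)$ for a neighborhood $U$ of $0$ in a nilsystem on $\mathbb T^D$ whose group is nilpotent of step exactly $D$.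
\end{lemma}

\begin{proof}
Let $T(x_1,\dots,x_D)=(x_1+\alpha,x_2+x_1,\dots,x_D+x_{D-1})$ on $\mathbb T^D$. Then $Tx=Mx+\alpha e_1$, where $M$ is an integer matrix and $M-I$ sends $e_i$ to $e_{i+1}$ for $i<D$ and $e_D$ to $0$; so $(M-I)^D=0\ne(M-I)^{D-1}$. Let $G=\mathbb Z\ltimes_M\mathbb R^D$ act on $\mathbb R^D$ by $(k,v)x=M^kx+v$, and let $\Gamma=\mathbb Z\ltimes_M\mathbb Z^D$, a discrete subgroup. The map $(k,v)\mapsto v\bmod\mathbb Z^D$ identifies $G/\Gamma$ with $\mathbb T^D$, because $M^{\pm1}$ preserve $\mathbb Z^D$, and it carries the translation by $(1,\alpha e_1)$ to $T$. The commutator of $(k,v)$ and $(l,w)$ is $(0,(M^k-I)w-(M^l-I)v)$, and $M^k-I$ is the product of $M-I$ with a matrix commuting with $M$. By induction $G_{k+1}=\{0\}\times(M-I)^k\mathbb R^D$ for $k\ge1$, the inclusion $\supset$ coming from commutators with $(1,0)$. So $G_{D+1}$ is trivial and $G_D$ is not.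

Let $v_n=(\binom ni\alpha)_{1\le i\le D}$ for $n\in\mathbb Z$. Pascal's rule $\binom{n+1}i=\binom ni+\binom n{i-1}$ holds for all integers $n$, so $v_{n+1}=Tv_n$, and $v_0=0$; hence $T^n0=v_n$. Counting maps from a $D$-element set to an $n$-element set by their image gives $n^D=\sum_{i=1}^Dc_i\binom ni$, where $c_i\in\mathbb Z$ is the number of surjections onto an $i$-element set; being polynomial, this identity holds for all $n\in\mathbb Z$. Take $U=\{x:\|\sum_ic_ix_i\|<\varepsilon\}$.
\end{proof}

With $D=d+1$ this is the first half of Theorem~\ref{thm:sharp}. For the second half, fix an irrational $\alpha$. We construct $P$ with $n_S^{d+1}\alpha$ close to $\kappa(S)/2$ modulo $1$, where $\kappa$ is defined in \eqref{eq:kappa}.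

\subsection{The idea}

Build $S$ by adding its elements in increasing order. Adding $j>\max S$ changes $n_S^{d+1}\alpha$ by
\begin{equation}\label{eq:increment}
(n_S+p_j)^{d+1}\alpha-n_S^{d+1}\alpha=\sum_{i=1}^{d+1}\binom{d+1}ip_j^i\alpha\cdot n_S^{\,d+1-i}.
\end{equation}
This is a polynomial of degree $d$ in the integer $n_S$. Only its coefficients modulo $1$ matter, and by equidistribution $p_j$ can be chosen to bring them as close as we like to any prescribed values. We want the increment to be near $\frac12$ if $S\cap W_j=\emptyset$ and near $0$ otherwise; modulo $1$, this target is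
\begin{equation}\label{eq:target}
\tfrac12\,2^{|S\cap W_j|}=\tfrac12\prod_{y\in W_j}(1+\epsilon_y)=\tfrac12\sum_{I\subset W_j}\prod_{y\in I}\epsilon_y .
\end{equation}

For $d=1$ and $j\ge2$ the increment is $p_j^2\alpha+2p_j\alpha\,n_S$ and the target is $\frac12+\frac12\epsilon_{j-1}$. If $p_{j-1}$ is much larger than $p_1+\dots+p_{j-2}$, then $n_S/p_{j-1}$ is close to $\epsilon_{j-1}$. So it suffices to take $p_j^2\alpha$ near $\frac12$ and $2p_j\alpha$ near $1/(2p_{j-1})$ modulo $1$, with error small compared with $1/(p_1+\dots+p_{j-1})$.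

For general $d$ we read $\prod_{y\in I}\epsilon_y$ from $n_S^{|I|}/(|I|!\prod_{y\in I}p_y)$. This uses powers of $n_S$ up to $|W_j|\le d$, exactly the degree available in \eqref{eq:increment}. A new difficulty appears: for $d=2$ and $I=\{j-2\}$, the quotient $n_S/(2p_{j-2})$ may contain the large term $p_{j-1}/(2p_{j-2})$. A divisibility condition makes such terms integers.

\subsection{Construction of $P$}

Given positive integers $p_1,\dots,p_{j-1}$, put
\[
R_j(n)=\frac12\sum_{I\subset W_j}\frac{n^{|I|}}{|I|!\,\prod_{y\in I}p_y}=\sum_{r=0}^d\rho_{j,r}n^r ,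
\]
fix $\eta_j>0$ with $(d+1)(1+p_1+\dots+p_{j-1})^d\eta_j\le2^{-j-4}$, and choose a positive integer $p_j$ such that
\begin{itemize}
\item[(a)] $2\,d!\,p_1\cdots p_{j-1}$ divides $p_j$;
\item[(b)] $p_j\ge2^d(j+d)^d\,2^{j+d+4}\,p_{j-1}^d$ if $j\ge2$ (in particular $p_j>p_{j-1}$);
\item[(c)] $\big\|\binom{d+1}ip_j^i\alpha-\rho_{j,d+1-i}\big\|\le\eta_j$ for $1\le i\le d+1$.
\end{itemize}
Such a $p_j$ exists. Recall Weyl's theorem: if a real polynomial $f$ has an irrational coefficient other than the constant term, then $(f(t))_{t\in\mathbb N}$ is equidistributed in $\mathbb T$; and a sequence in $\mathbb T^{d+1}$ is equidistributed if every nontrivial integer combination of its coordinates is equidistributed in $\mathbb T$. Let $B=2\,d!\,p_1\cdots p_{j-1}$. A nontrivial integer combination of the monomials $\binom{d+1}iB^i\alpha\,t^i$, $1\le i\le d+1$, has an irrational nonconstant coefficient. So (c) holds for $p_j=Bt$ for infinitely many $t\in\mathbb N$, and a large one gives (b). This is the only use of irrationality, and it is needed: if $\alpha=a/b$, the set in Theorem~\ref{thm:sharp}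 contains $b\mathbb Z$, which meets $SG_1(P)\subset SG_d(P)$ because two partial sums of $P$ agree modulo $b$.

Let $S\subset\{1,\dots,j-1\}$, possibly empty. Multiply the $i$-th estimate in (c) by the integer $n_S^{d+1-i}\le(1+p_1+\dots+p_{j-1})^d$ and add. By \eqref{eq:increment},
\begin{equation}\label{eq:step}
\big\|n_{S\cup\{j\}}^{d+1}\alpha-n_S^{d+1}\alpha-R_j(n_S)\big\|\le2^{-j-4}.
\end{equation}

\begin{lemma}\label{lem:R}
If $S\subset\{1,\dots,j-1\}$, then $\big\|R_j(n_S)-\frac12\,2^{|S\cap W_j|}\big\|\le2^{-j-4}$.
\end{lemma}

\begin{proof}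
Fix $I=\{y_1>\dots>y_i\}\subset W_j$, so $0\le i\le d$, and expand $n_S^i$ as a sum over sequences in $S^i$. A sequence, rearranged as $x_1\ge\dots\ge x_i$, contributes
\[
\frac{p_{x_1}\cdots p_{x_i}}{2\,i!\,p_{y_1}\cdots p_{y_i}}
\]
to $R_j(n_S)$. There are three cases.

\emph{Main terms: $x_l=y_l$ for all $l$.} This happens only if $I\subset S$, and then for exactly $i!$ sequences, with total contribution $\frac12$. This includes $I=\emptyset$, with the empty sequence.

Otherwise let $l$ be the first index with $x_l\ne y_l$. The factors with index below $l$ cancel, and the contribution is $p_{x_l}\cdots p_{x_i}/(2\,i!\,p_{y_l}\cdots p_{y_i})$.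

\emph{Integer terms: $x_l>y_l$.} The indices $y_l,\dots,y_i$ are distinct and less than $x_l$, and $i!$ divides $d!$. By (a) the denominator divides $p_{x_l}$, so the contribution is an integer.

\emph{Small terms: $x_l<y_l$.} Put $y=y_l\in W_j$; then $y\ge2$. The numerator has at most $d$ factors, each at most $p_{y-1}$, and the denominator is at least $p_y$. So the contribution lies in $(0,p_{y-1}^d/p_y]$.

There are at most $2^d$ sets $I$ and at most $(j-1)^d$ sequences for each nonempty $I$. Since $j\le y+d$ for $y\in W_j$, condition (b) bounds the sum of the small terms by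
\[
\max_y\,2^d(y+d)^d\,p_{y-1}^d/p_y\le\max_y2^{-y-d-4}\le2^{-j-4},
\]
the maxima being over $y\in W_j$, $y\ge2$. The main terms add up to $\frac12\#\{I:I\subset S\cap W_j\}=\frac12\,2^{|S\cap W_j|}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The set $A=\{n:\|n^{d+1}\alpha\|<1/4\}$ is a Nil$_{d+1}$ Bohr$_0$-set by Lemma~\ref{lem:affine}. Let $P$ be the sequence above and let $S\subset\mathbb N$ be finite. For $j\in S$ put $S_{<j}=S\cap[1,j-1]$, so that $S_{<j}\cap W_j=S\cap W_j$. By \eqref{eq:step} and Lemma~\ref{lem:R}, passing from $S_{<j}$ to $S_{<j}\cup\{j\}$ changes $n^{d+1}\alpha$ by $\frac12\,2^{|S\cap W_j|}$ modulo $1$, up to an error of at most $2^{-j-3}$. The number $\frac12\,2^{|S\cap W_j|}$ is $\frac12$ if $S\cap W_j=\emptyset$ and an integer otherwise. Summing over $j\in S$, starting from $n_\emptyset=0$, we get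
\[
\big\|n_S^{d+1}\alpha-\tfrac12\kappa(S)\big\|\le\sum_{j\in S}2^{-j-3}\le\tfrac18 .
\]
If $S$ is a $d$-chain, then $\kappa(S)=1$, so $\|n_S^{d+1}\alpha\|\ge\frac38$. Hence $A\cap SG_d(P)=\emptyset$, and $A$ is not an $SG_d^*$-set.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:iff}]
If $e\ge d$, then $SG_d(P)\subset SG_e(P)$ for every $P$, so every $SG_d^*$-set is an $SG_e^*$-set, and Theorem~\ref{thm:main} applies. If $e<d$, Theorem~\ref{thm:sharp} with $e$ in place of $d$ gives a Nil$_{e+1}$ Bohr$_0$-set $A\supset N(x_0,U)$ that is not an $SG_e^*$-set. Since $e+1\le d$, it is a Nil$_d$ Bohr$_0$-set. If the step is required to be exactly $d$, take the product with a nilsystem $(X',T')$ of step exactly $d$, as in Lemma~\ref{lem:affine}: the product group has step exactly $d$, and $N((x_0,x'),U\times X')=N(x_0,U)$ for any $x'\in X'$.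
\end{proof}

\begin{thebibliography}{9}

\bibitem{HKM}
Host, Kra and Maass, \emph{Nilsequences and a structure theorem for topological dynamical systems}, Adv. Math. 224 (2010).

\bibitem{HSY}
Wen Huang, Song Shao and Xiangdong Ye, \emph{Higher order almost automorphy, recurrence sets and the regionally proximal relation}, arXiv:1110.6599 (2011).

\bibitem{Leibman}
Leibman, \emph{Pointwise convergence of ergodic averages for polynomial sequences of translations on a nilmanifold}, Ergodic Theory Dynam. Systems 25 (2005).

\end{thebibliography}
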